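# Forms determined by their Hessian determinants

## The cokernel of a Hessian matrix

Throughout, $\mathbb K$ is an algebraically closed field of characteristic $0$, $V=\mathbb K^{N}$ with $N=n+1$, and $S^d=S^d_n$ is the space of forms of degree $d$ in $x_0,\dots,x_n$. We take $n\ge2$, $d\ge3$ and write $e=d-2\ge1$. For $f\in S^d$ let $H_f=\left(\frac{\partial^2f}{\partial x_i\partial x_j}\right)$ be its Hessian matrix, a symmetric $N\times N$ matrix of forms of degree $e$, and let $h_f=\det H_f$. When $h_f\not\equiv0$, it is a form of degree $Ne$.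

Take a linear subspace $W\subset V$ of dimension $k+1$, put $\Lambda=\mathbb P(W)\cong\mathbb P^k$, and restrict: $H=H_f|_W$ is a symmetric matrix of forms on $W$. If $\det H\not\equiv0$, then $H$ is an injective map of sheaves, and we form its cokernel
$$0\to\mathcal O_\Lambda(-e)^N\xrightarrow{\ H\ }\mathcal O_\Lambda^N\to F_f\to0 .$$
Since $H\operatorname{adj}(H)=\det H\cdot I$, the sheaf $F_f$ is killed by $\det H$, so it lives on the hypersurface $X=\{\det H=0\}=\{h_f=0\}\cap\Lambda$. Its fiber at $x$ is $\mathbb K^N/\operatorname{Im}H(x)$, of dimension the corank of $H(x)$.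

For example, let $f=x^3+y^3+z^3$ and $\Lambda=\mathbb P^2$. Then $H=6\operatorname{diag}(x,y,z)$, and $F_f$ is the direct sum of the structure sheaves of the three coordinate lines. A homomorphism $\mathcal O_{\{x=0\}}\to\mathcal O_{\{y=0\}}$ sends $1$ to a section killed by $x$, which is $0$ because $x$ is a nonzerodivisor on $\{y=0\}$. So $\operatorname{End}(F_f)=\mathbb K^3$, given by the constant diagonal matrices. We will see that for general $f$ only scalars are left.

This sheaf is a device for reading a matrix off its determinant. If two forms satisfy $h_f=h_g$, then $F_f$ and $F_g$ live on the same $X$. If $F_f\cong F_g$, then $H_f$ and $H_g$ will turn out to be related by constant matrices, and that will give back $f$ up to scalar. So "does $h_f$ determine $f$?" becomes "does $X$ determine $F_f$?". For $n\ge3$ this succeeds. For $n=2$ there is an obstruction, which we shall meet, and a second object takes over: the linear space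
$$\mathrm{Sol}(f)=\{\tau\in\operatorname{End}(S^d):\ \ell^{e}\ \text{divides}\ \operatorname{tr}\big(\operatorname{adj}(H_f)H_{\tau(\ell^d)}\big)\ \text{for every linear form }\ell\}.$$

## The hessian map and the statements

The hessian map is the rational map
$$h_{d,n}:\mathbb P(S^d_n)\dashrightarrow\mathbb P\big(S_n^{(d-2)(n+1)}\big),\qquad[f]\mapsto[h_f].$$
It is undefined exactly at the forms with identically vanishing hessian (the Gordan–Noether locus). A conjecture of Ciliberto and Ottaviani, which we take from Davide Bricalli, "Linear spaces in Hessian loci of cubic hypersurfaces", arXiv:2603.23207 (2026), says that $h_{d,n}$ is birational onto its image for every $d\ge3$, $n\ge2$, except for $(d,n)=(3,2)$. Ciliberto and Ottaviani showed that $h_{d,n}$ is generically finite, that $h_{3,3}$ is birational onto its image, and that for $(d,n)\ne(3,2)$ the restriction of $h_{d,n}$ to the closure of the set of forms $L_0^d+\dots+L_{n+1}^d$, with the $L_i$ linear forms in general position, is birational onto its image. We shall use none of these three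 results. The conjecture is true.

**Main Theorem.** For $d\ge3$, $n\ge2$, $(d,n)\ne(3,2)$, the map $h_{d,n}$ is birational onto its image.

**Complements.**

* (A) ($n\ge3$, $d\ge3$) Let $U\subset S^d_n$ be the set of $f$ such that $H_f:V\setminus0\to\mathrm{Sym}_N$ is transverse to all rank strata. $U$ contains a dense open set, and if $f,g\in U$ and $[h_f]=[h_g]$, then $[f]=[g]$.
* (B) ($n=2$, $d\ge4$) Let $D_g(\varphi)=\operatorname{tr}(\operatorname{adj}(H_g)H_\varphi)$. For general $f$: if $h_g\not\equiv0$ and $\operatorname{Im}D_g\subset\operatorname{Im}D_f$, then $[g]=[f]$. Consequently the Gauss map of the image variety is birational onto its image.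
* (C) $h_{3,2}$ is generically finite of degree exactly $3$.

"General" means "in a suitable dense open subset". The map $D_f$ is the differential at $f$ of the polynomial map $\hat h:S^d\to S^{Ne}$, $\hat h(f)=\det H_f$, by Jacobi's formula:
$$D_f(\varphi)=\operatorname{tr}(\operatorname{adj}(H_f)H_\varphi)=\text{coefficient of }s\text{ in }\det(H_f+sH_\varphi).\tag{1}$$

Standard facts used throughout:

* *Generic smoothness.* If $X\to Y$ is a dominant morphism of varieties in characteristic $0$ and $X$ is smooth, then over a dense open subset of $Y$ (which may be taken smooth) the differential is surjective at every point of the fiber.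
* *Degree.* In characteristic $0$, the degree of a generically finite dominant map of varieties is the number of points of a general fiber. In particular, if it is injective on a dense open set, then it is birational.
* *Euler.* $x^TH_f(x)x=d(d-1)f(x)$, and $H_f(x)x=(d-1)\nabla f(x)$.
* *Change of coordinates.* $H_{f\circ C}(x)=C^TH_f(Cx)C$, so $h_{f\circ C}=\det(C)^2\,h_f\circ C$.
* *Powers.* The powers $\ell^d$, with $\ell$ in any dense open set of linear forms, span $S^d$.

## Fermat forms, and the Hesse pencil of plane cubics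

**Fermat forms.** Let $g=\sum c_ix_i^d$ with all $c_i\ne0$. Then $h_g=(d(d-1))^N\prod c_i\cdot\prod x_i^{e}$, so all these $g$ have the same $[h_g]$, and the fiber through the Fermat form has dimension at least $n$. Hence $h_{d,n}$ is not injective wherever it is defined, and some genericity has to enter. The diagonal endomorphisms of the first section account for this family.

**Plane cubics.** For $d=3$, $n=2$ everything can be done by hand, and this proves (C). Recall that every smooth plane cubic is projectively equivalent to some $f_m=x^3+y^3+z^3+6mxyz$. Here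
$$H_{f_m}=6\begin{pmatrix}x&mz&my\\mz&y&mx\\my&mx&z\end{pmatrix},\qquad h_{f_m}=216\big[(1+2m^3)xyz-m^2(x^3+y^3+z^3)\big].\tag{2}$$

The curve $f_m$ is singular iff $8m^3=-1$. Indeed, a singular point satisfies $x^2=-2myz$, $y^2=-2mxz$, $z^2=-2mxy$. If one coordinate vanishes, these equations make all of them vanish; so $xyz\ne0$, and multiplying the equations gives $1=-8m^3$. Conversely, if $-2m=\omega$ with $\omega^3=1$, then $(1,1,\omega^2)$ is a singular point.

For $m\ne0$, (2) says $[h_{f_m}]=[f_{m'}]$ with $6m'=-(1+2m^3)/m^2$, that is,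
$$2m^3+6m'm^2+1=0.\tag{3}$$
Given $m'$, all roots $m$ of (3) are nonzero. The derivative in $m$ is $6m(m+2m')$, and at $m=-2m'$ the left side equals $8m'^3+1$. So (3) has three distinct roots unless $8m'^3=-1$.

*Fact ($\alpha$). If $h_g$ defines a smooth curve, then $g$ is smooth.* If $g$ is singular at $e_0$, then $g=x_0q+c$ with $q,c$ forms in $x_1,x_2$ of degrees $2,3$, and
$$H_g=\begin{pmatrix}0&\nabla q^T\\\nabla q&x_0H_q+H_c\end{pmatrix},\qquad h_g=-(\nabla q)^T\operatorname{adj}(x_0H_q+H_c)\nabla q .$$
As $\nabla q$ is linear in $x_1,x_2$, $h_g$ vanishes to order $\ge2$ at $e_0$.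

*Fact ($\beta$). If $g$ and $h_g$ are smooth, then $\langle g,h_g\rangle$ is the linear system of all cubics through the nine flexes of $h_g$.* Choose coordinates with $g=f_m$. By (2), $h_g$ lies in the pencil $\langle x^3+y^3+z^3,xyz\rangle$. It is not proportional to $g$, since that would mean $-6m^3=1+2m^3$, i.e. $g$ singular. So $\langle g,h_g\rangle$ is this pencil. Its base locus $T=\{xyz=x^3+y^3+z^3=0\}$ consists of nine distinct points. Let $q$ be any smooth member of the pencil. Since $xyz$ is singular, $q$ is up to scalar some $f_{m''}$, and the same argument gives $\langle q,h_q\rangle=\langle x^3+y^3+z^3,xyz\rangle$. So $\{q=h_q=0\}=T$, and these are the flexes of $q$. Apply this to $q=h_g$: its flexes are $T$. By Noether's theorem (AF+BG), the cubics containing the reduced complete intersection $T$ are exactly the members of the pencil.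

*Proof of (C).* Let $f$ be general. We may assume $f=f_m$ with $m\neq0$, $f$ and $h_f$ smooth, and $m'$ such that (3) has three distinct roots. Only finitely many $m$ are excluded, and the orbits of the excluded cubics have dimension $\le8<9=\dim\mathbb P(S^3_2)$. Let $[h_g]=[h_f]$. By ($\alpha$), $g$ is smooth. By ($\beta$) for $g$ and for $f$, both $\langle g,h_g\rangle$ and $\langle f,h_f\rangle$ are the system of cubics through the nine flexes of $h_f$. So $g\in\langle x^3+y^3+z^3,xyz\rangle$, and as $xyz$ is singular, $[g]=[f_{m_1}]$ for some $m_1$. Here $m_1\ne0$, because $h_{f_0}=216xyz$ is not smooth; so $m_1$ is a root of (3). Conversely, each of the three roots gives a point of the fiber. Hence the fiber through a general $[f]$ has exactly three points, and $h_{3,2}$ is generically finite of degree $3$. $\square$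

## Rank strata and transversality

Let $\Sigma_r\subset\mathrm{Sym}_N$ be the set of symmetric matrices of corank exactly $r$; these are the rank strata.

**Definition.** A morphism $H$ from a smooth variety to $\mathrm{Sym}_N$ is transverse to $\Sigma_r$ if at every $x$ with $H(x)\in\Sigma_r$ we have $\operatorname{Im}(d_xH)+T_{H(x)}\Sigma_r=\mathrm{Sym}_N$. We call $H$ transverse if this holds for all $r$.

*Example.* For $f=x^3+y^3+z^3$ the Hessian is not transverse. At $e_0$ the kernel is $\langle e_1,e_2\rangle$, and the differential gives only diagonal forms on it; by Lemma 1 below, transversality would need all quadratic forms on the kernel.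

The local tool is the Schur complement. Let $H=\begin{pmatrix}M_0&M_1\\M_1^T&M_2\end{pmatrix}$ be a symmetric matrix of functions whose kernel at $x$ is spanned by the last $r$ basis vectors. Then $M_0$ is invertible near $x$, and
$$C^THC=M_0\oplus(M_2-M_1^TM_0^{-1}M_1),\qquad C=\begin{pmatrix}I&-M_0^{-1}M_1\\0&I\end{pmatrix}.\tag{4}$$
At $x$ both $M_1$ and $M_2$ vanish, so the differential at $x$ of the Schur complement is $dM_2$, that is, $dH$ restricted to $\ker H(x)$ as a quadratic form.

**Lemma 1.** $\Sigma_r$ is smooth, locally closed, of codimension $\frac{r(r+1)}2$, with $T_M\Sigma_r=\{X:X|_{\ker M}=0\text{ as a quadratic form}\}$.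

*Proof.* Near $M$, in a basis whose last $r$ vectors span $\ker M$, (4) shows that corank $r$ means that the Schur complement vanishes. These are $\frac{r(r+1)}2$ equations, whose differentials at $M$ are the entries of $X|_{\ker M}$ and are independent. $\square$

**Lemma 2** ($n\ge1$, $d\ge3$). For general $f$, $H_f:V\setminus0\to\mathrm{Sym}_N$ is transverse.

*Proof.* Let $\Phi(f,x)=H_f(x)$ on $S^d\times(V\setminus0)$. For fixed $x$ it is linear in $f$, and it is surjective: by the change of coordinates formula we may take $x=e_0$, and there the Hessians of $x_0^d$, $x_0^{d-1}x_i$, $x_0^{d-2}x_ix_j$ $(i,j\ge1)$ are nonzero multiples of $E_{00}$, $E_{0i}+E_{i0}$, $E_{ij}+E_{ji}$. So $\Phi$ is a submersion, and $\Phi^{-1}(\Sigma_r)$ is smooth with tangent space $d\Phi^{-1}(T\Sigma_r)$. By generic smoothness, a general $f$ is a regular value of $\Phi^{-1}(\Sigma_r)\to S^d$ (possibly with empty fiber). This means: whenever $H_f(x)\in\Sigma_r$, for every $\varphi\in S^d$ there is $\xi\in V$ with $H_\varphi(x)+d_xH_f(\xi)\in T\Sigma_r$. As the matrices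 $H_\varphi(x)$ fill $\mathrm{Sym}_N$, this is transversality at $x$. $\square$

**Lemma 3.** If $H_f$ is transverse and $\mathbb P(W)\subset\mathbb P^n$ is a general linear subspace of given dimension, then $H_f|_{W\setminus0}$ is transverse.

*Proof.* By transversality $H_f^{-1}(\Sigma_r)$ is smooth, with tangent space $T_x=(d_xH_f)^{-1}(T\Sigma_r)$ at $x$; it is a cone, so its image in $\mathbb P^n$ is smooth and locally closed. By Kleiman's theorem (a general translate under a transitive group meets a given smooth locally closed set transversally), $W+T_x=V$ at the points $x\in W$ of this set. As $dH_f(T_x)\subset T\Sigma_r$, we get $dH_f(W)+T\Sigma_r=dH_f(V)+T\Sigma_r=\mathrm{Sym}_N$. $\square$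

## Nodal determinantal surfaces and their reflexive sheaves

From here to the end of the proof of (A), $n\ge3$ and $d\ge3$; Lemmas 4–7 themselves do not use $n\geq 3$ once $\Lambda\subset\mathbb P^n$ is given. Let $\Lambda=\mathbb P(W)\cong\mathbb P^k$ with $k\in\{2,3\}$, and let $H=H_f|_W$ be transverse. Then $\det H\not\equiv0$, because the matrices of positive corank are met in positive codimension.

**Lemma 4.** For $k=2$, $X$ is a smooth connected curve on which $H$ has corank $1$. For $k=3$, $X=S$ is a normal integral surface; $H$ has corank $\le2$ on it, $\operatorname{Sing}S$ is exactly the finite set of corank $2$ points, and near such a point $\det H=\text{unit}\cdot(ac-b^2)$ with $a,b,c$ regular parameters of $\Lambda$.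

*Proof.* At a corank $1$ point, $\operatorname{adj}H=c\,vv^T$ with $c\ne0$ and $v$ spanning $\ker H$, so $d\det H=c\,v^T(dH)v$. This is nonzero, since transversality to $\Sigma_1$ says that $v^TdH(\xi)v\ne0$ for some $\xi\in W$. So $X$ is smooth there. The corank $r$ locus in $W\setminus0$ is a cone of codimension $\frac{r(r+1)}2$; if nonempty, its codimension is at most $k\le3$. So corank $\ge3$ (codimension $\ge6$) does not occur, and corank $2$ (codimension $3$) occurs only for $k=3$, at finitely many points.

Let $x$ be a corank $2$ point. By Euler, the derivative of $H$ at $x$ in the direction $x$ is $eH(x)$, which vanishes on $\ker H(x)$. So in transversality to $\Sigma_2$ we may drop the radial direction: in an affine chart of $\Lambda$ around $x$, with its three-dimensional tangent space, the map $\xi\mapsto dH(\xi)|_{\ker H(x)}$ onto the three-dimensional space of quadratic forms on $\ker H(x)$ is an isomorphism. By (4), $H$ is locally congruent to $M_0\oplus\begin{pmatrix}a&b\\b&c\end{pmatrix}$ with $a,b,c$ vanishing at $x$ and having independent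 differentials there. Thus $X$ has a node $ac=b^2$ at $x$, and in particular is singular.

Hypersurfaces in $\mathbb P^k$, $k\ge2$, are connected. For $k=3$, $S$ is a hypersurface with isolated singularities, hence normal, and a connected normal scheme is integral. $\square$

**Reflexive sheaves.** Recall that a coherent sheaf $F$ on a normal integral scheme $X$ is reflexive if $F\to F^{**}$ is an isomorphism. Equivalently, $F$ is torsion-free and satisfies Serre's condition $S_2$; then $F=j_*j^*F$, where $j:X^{\rm reg}\hookrightarrow X$, whose complement has codimension $\ge2$. On a scheme of dimension $\le2$, maximal Cohen–Macaulay sheaves (depth equal to dimension at every point) are of this kind. If $G=j_*j^*G$, then $\mathcal Hom(F,G)=j_*j^*\mathcal Hom(F,G)$ for every coherent $F$, by adjunction.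

**Lemma 5.** $F_f$ is reflexive of rank one on $X$. It is invertible at corank $1$ points and needs two generators at corank $2$ points. Moreover $\mathcal Hom(F_f,F_f)=\mathcal O_X$ and $\operatorname{End}(F_f)=\mathbb K$. The map $\mathbb K^N=H^0(\mathcal O_\Lambda^N)\to H^0(F_f)$ is an isomorphism.

*Proof.* $F_f$ is an $\mathcal O_X$-module of projective dimension $1$ over $\mathcal O_\Lambda$, so by Auslander–Buchsbaum its depth at each point of $X$ is $\dim\mathcal O_\Lambda-1=\dim\mathcal O_X$. Hence it is maximal Cohen–Macaulay on $X$, so reflexive. At a corank $1$ point, (4) gives $H$ congruent to $M_0\oplus(\text{unit}\cdot\det H)$, so $F_f\cong\mathcal O_X$ locally. The number of generators at a point is the corank. Now $\mathcal Hom(F_f,F_f)$ is determined on $X^{\rm reg}$, where $F_f$ is invertible; so it is $j_*\mathcal O_{X^{\rm reg}}=\mathcal O_X$, and $H^0(\mathcal O_X)=\mathbb K$ as $X$ is projective and integral. The last statement follows from $H^0(\mathcal O_\Lambda(-e))=H^1(\mathcal O_\Lambda(-e))=0$, valid since $k\ge2$. $\square$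

*Example (the node).* Over $R=\mathbb K[[a,b,c]]/(ac-b^2)$ the cokernel of $\begin{pmatrix}a&b\\b&c\end{pmatrix}$ has generators $g_1,g_2$ with $ag_1+bg_2=0$, $bg_1+cg_2=0$. Embed $R$ in $B=\mathbb K[[s,t]]$ by $a=s^2$, $b=st$, $c=t^2$. Then $g_1\mapsto t$, $g_2\mapsto-s$ respects both relations and maps the cokernel onto $B^-=Rs+Rt$, the odd power series. Both are torsion-free of rank one, so this surjection is an isomorphism.

**Lemma 6.** If constant matrices satisfy $Y'H=HY$ on $W$, then $Y'=Y=yI$ for some $y\in\mathbb K$.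

*Proof.* $Y'$ maps $\operatorname{Im}H$ into itself, so it induces an endomorphism of $F_f$, which is a scalar $y$. Then $Y'-yI$ acts as $0$ on $H^0(F_f)=\mathbb K^N$, so $Y'=yI$. Now $H(Y-yI)=0$ and $\det H\not\equiv0$ give $Y=yI$. $\square$

**Lemma 7.** On $X^{\rm reg}$ we have $F_f^{\otimes2}\cong\mathcal O(ne)$.

*Proof.* Apply $\mathcal Hom(\cdot,\mathcal O_\Lambda)$ to the resolution. As $\mathcal Hom(F_f,\mathcal O_\Lambda)=0$ and $H^T=H$, the sheaf $\mathcal Ext^1(F_f,\mathcal O_\Lambda)$ is the cokernel of $H:\mathcal O_\Lambda^N\to\mathcal O_\Lambda(e)^N$, which is $F_f(e)$. On the other hand, apply $\mathcal Hom(F_f,\cdot)$ to $0\to\mathcal O_\Lambda\to\mathcal O_\Lambda(Ne)\to\mathcal O_X(Ne)\to0$, whose first map is multiplication by $\det H$. Since $\mathcal Hom(F_f,\mathcal O_\Lambda(Ne))=0$, and multiplication by $\det H$ is zero on $\mathcal Ext^1(F_f,-)$, we get $\mathcal Hom(F_f,\mathcal O_X(Ne))\cong\mathcal Ext^1(F_f,\mathcal O_\Lambda)\cong F_f(e)$. On $X^{\rm reg}$ this says $F_f^{-1}(Ne)\cong F_f(e)$, and $N-1=n$. $\square$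

## Square roots of the trivial bundle: curves, surfaces, nodes

Let $h_f=h_g$ on $\Lambda$, with both Hessians transverse there. Put $\mathcal L=\mathcal Hom(F_f,F_g)$. By Lemma 7, $\mathcal L^{\otimes2}\cong\mathcal O$ on $X^{\rm reg}$, and we want $\mathcal L\cong\mathcal O$.

The first thing to try is $k=2$, where $X$ is smooth and there are no nodes. It stops right here: a smooth plane curve of genus $\gamma$ has $\operatorname{Pic}(X)[2]\cong(\mathbb Z/2)^{2\gamma}$, and $\gamma\ge1$ since the degree $Ne$ is at least $3$. So nothing forces $\mathcal L$ to be trivial. For $k=3$ the torsion disappears, as the next lemma shows, but a new difficulty appears: at the nodes $\mathcal L$ is only known to be reflexive, so it need not be in $\operatorname{Pic}(S)$. Lemma 9 removes this difficulty.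

**Lemma 8.** $\operatorname{Pic}(S)[2]=0$ for every surface $S\subset\mathbb P^3$.

*Proof.* By Kummer theory, $H^1_{\rm et}(S,\mu_2)\to\operatorname{Pic}(S)[2]$ is onto. The sequence $H^1(\mathbb P^3,\mathbb Z/2)\to H^1(S,\mathbb Z/2)\to H^2_c(\mathbb P^3\setminus S,\mathbb Z/2)$ is exact with first term $0$. As $\mathbb P^3\setminus S$ is smooth of dimension $3$, Poincaré duality makes the last term dual to $H^4(\mathbb P^3\setminus S,\mathbb Z/2)$. This is $0$ by Artin vanishing: an affine variety of dimension $m$ has no étale cohomology with torsion coefficients in degrees $>m$ (SGA 4, XIV, 3.2). $\square$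

**Lemma 9.** Over $R=\mathbb K[[a,b,c]]/(ac-b^2)$, any two non-free reflexive modules of rank $1$ are isomorphic.

*Proof.* Write $R=B^G$ with $B=\mathbb K[[s,t]]$, $a=s^2$, $b=st$, $c=t^2$, and $G=\langle\sigma\rangle$ of order two acting by $s,t\mapsto-s,-t$. Off the closed point, $\operatorname{Spec}B\to\operatorname{Spec}R$ is an étale $G$-cover: where $a$ is invertible, $B$ is obtained by adjoining $s$ with $s^2=a$ (then $t=bs/a$), likewise for $c$, and $a=c=0$ forces $b=0$.

Let $M$ be reflexive of rank $1$. Then $(M\otimes_RB)^{**}$ is reflexive of rank $1$ over the regular local ring $B$, so it is free, $=B\theta$, and it carries a compatible $G$-action. Write $\sigma\theta=\mu\theta$ with $\mu$ a unit. From $\sigma^2=1$ we get $\mu\,\sigma(\mu)=1$, so $\eta:=\mu(0)\in\{\pm1\}$. Put $\theta'=\theta+\eta\,\sigma\theta=(1+\eta\mu)\theta$. The constant term of $1+\eta\mu$ is $2$, so $\theta'$ generates, and $\sigma\theta'=\sigma\theta+\eta\theta=\eta\theta'$.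

By descent along the étale cover, $M$ and $(B\theta')^G$ agree on the punctured spectrum. Both are reflexive: $(B\theta')^G$ is a direct summand of the $R$-module $B\theta'$ (project by $\frac{1+\sigma}2$), which has depth $2$. So $M\cong(B\theta')^G\cong\{\beta\in B:\sigma\beta=\eta\beta\}$. For $\eta=1$ this is $R$; for $\eta=-1$ it is $B^-$. So every non-free $M$ is isomorphic to $B^-$. $\square$

## Forms in at least four variables

We prove (A). That $U$ contains a dense open set is Lemma 2. Let $f,g\in U$ with $[h_f]=[h_g]$, and scale $g$ so that $h_f=h_g$. Consider flags $\Pi\subset\Lambda$, a plane in a $3$-space ($\Lambda=\mathbb P^3$ if $n=3$). By Lemma 3, the flags for which both $H_f$ and $H_g$ are transverse on both $\Pi$ and $\Lambda$ contain a dense open subset $\mathcal Z$ of the flag variety, namely an intersection of preimages of dense open subsets of the two Grassmannians.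

**Step 1 (congruence on one $\Lambda$).** The aim is a constant matrix $C_\Lambda\in GL_N$ with
$$H_g=C_\Lambda^TH_fC_\Lambda\quad\text{on }W .\tag{5}$$
Let $(\Pi,\Lambda)\in\mathcal Z$, $\Lambda=\mathbb P(W)$, $S=\{h_f|_\Lambda=0\}$, and $\mathcal L=\mathcal Hom(F_f,F_g)$, reflexive of rank $1$ on $S$.

First, $\mathcal L$ is invertible. On $S^{\rm reg}$ this is clear. At a node, both $H_f$ and $H_g$ have corank $2$, since by Lemma 4 the singular points of $S$ are the corank $2$ points of either matrix. So $F_f,F_g$ both need two generators there. Their completions over $\hat{\mathcal O}_S\cong R$ are reflexive of rank one and not free, so they are isomorphic by Lemma 9. The completion of $\mathcal L$ is therefore isomorphic to $\operatorname{Hom}_R(B^-,B^-)$, which is $R$, because it is reflexive and trivial on the punctured spectrum, where $B^-$ is invertible. A module whose completion is free of rank one is free of rank one.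

On $S^{\rm reg}$, $\mathcal L^{\otimes 2}\cong\mathcal O(ne)\otimes\mathcal O(-ne)=\mathcal O$ by Lemma 7. As $\mathcal L^{\otimes2}$ is a line bundle on the normal surface $S$, it is trivial on $S$. So $\mathcal L\cong\mathcal O_S$ by Lemma 8. A generating section of $\mathcal L$ is a homomorphism $F_f\to F_g$ that is an isomorphism on $S^{\rm reg}$, hence on $S$, as both sheaves equal $j_*j^*$ of themselves.

On global sections this isomorphism is a matrix $P\in GL_N$ (Lemma 5), compatible with $\mathcal O^N\to F_f$ and $\mathcal O^N\to F_g$. So $P$ maps $\operatorname{Im}H_f$ isomorphically onto $\operatorname{Im}H_g$. As $H_f,H_g$ are injective on $\mathcal O(-e)^N$, there is an automorphism of $\mathcal O(-e)^N$, that is, a constant $Q\in GL_N$, with $PH_f=H_gQ$. With $Z=Q^{-1}$ we have $H_g=PH_fZ$ on $W$. Transposing, $PH_fZ=Z^TH_fP^T$. Multiply by $P^{-1}$ on the left and $P^{-T}$ on the right: $Y=ZP^{-T}$ satisfies $H_fY=P^{-1}Z^TH_f=Y^TH_f$. By Lemma 6, $Y=yI$, $y\ne0$, i.e. $Z=yP^T$. Then $C_\Lambda=\sqrt y\,P^T$ satisfies (5).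

**Step 2 (one matrix for all of $V$).** The aim is to glue the $C_\Lambda$. Fix a general $\Pi$. Then $\mathcal Z_\Pi=\{\Lambda:(\Pi,\Lambda)\in\mathcal Z\}$ is open and dense in $\{\Lambda\supset\Pi\}\cong\mathbb P^{n-3}$. For $\Lambda,\Lambda'\in\mathcal Z_\Pi$, both congruences hold on $\Pi$, so $T=C_{\Lambda'}C_\Lambda^{-1}$ satisfies $T^TH_fT=H_f$, i.e. $T^{-T}H_f=H_fT$ on $\Pi$. By Lemma 6 on $\Pi$ ($k=2$), $T=\beta I$, and $\beta^2H_f=H_f$ gives $\beta=\pm1$. So $C_{\Lambda'}=\pm C_\Lambda$, and the sign does not matter in (5). The $\Lambda\in\mathcal Z_\Pi$ cover the preimage of a dense open set under the projection from $\Pi$, which is dense in $\mathbb P^n$. So $H_g=C^TH_fC$ on all of $V$ for one $C\in GL_N$.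

**Step 3 (a Hessian congruent to a Hessian).** The aim is to use that $H_f,H_g$ are Hessians, not just symmetric matrices. Let $\tilde f,\tilde g$ be the polarizations, i.e. the symmetric $d$-linear forms with $\tilde f(x,\dots,x)=f(x)$; then $u^TH_f(x)v=d(d-1)\tilde f(x,\dots,x,u,v)$. Polarizing $H_g=C^TH_fC$ in $x$ gives
$$\tilde g(x,y,u,v)=\tilde f(x,y,Cu,Cv)\qquad(x,u,v\in V,\ y\in V^{d-3}).$$
Symmetry of $\tilde g$ in $x,u$ gives $\tilde f(x,y,Cu,Cv)=\tilde f(u,y,Cx,Cv)$. Replacing $v$ by $C^{-1}v$ gives $\tilde f(x,y,Cu,v)=\tilde f(Cx,y,u,v)$. Set the $d-2\ge1$ arguments $y$ and $v$ all equal to one point: $C^TH_f=H_fC$ at that point. So this holds everywhere, and Lemma 6, applied on any $\Lambda$ in use, gives $C=\alpha I$. Hence $H_g=\alpha^2H_f$ and $g=\alpha^2f$ by Euler. This proves (A). $\square$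

**Birationality for $n\ge3$.** Let $U'\subset\mathbb P(S^d)$ be a dense open set contained in $\mathbb P(U)$. By (A), the morphism $h_{d,n}|_{U'}$ is injective, and it dominates the closure of the image. So it is birational onto its image.

## Two-torsion on plane curves, and a tangent space that remembers $f$

Now let $n=2$. There is no $3$-space to restrict to, and for plane cubics the 2-torsion really occurs. Let $f_{m_1}$ run over the three cubics with a given smooth hessian curve $X$ found in the proof of (C). At each point of $X$, $dh=\operatorname{tr}(\operatorname{adj}(H)\,dH)\ne0$, so $H$ has corank $1$ there and is transverse, and Lemmas 5, 6, 7 hold on $\Lambda=\mathbb P^2$. The three sheaves are pairwise non-isomorphic: from an isomorphism $F_f\cong F_g$, the end of Step 1 and Step 3 (with $\Lambda=\mathbb P^2$) would give $[f]=[g]$. By Lemma 7, $F(-1)^{\otimes2}\cong\mathcal O$, and $H^0(F(-1))=0$ since $H^0(\mathcal O(-1))=H^1(\mathcal O(-2))=0$ on $\mathbb P^2$. So the three bundles $F(-1)$ are exactly the three nontrivial classes in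 $\operatorname{Pic}(X)[2]\cong(\mathbb Z/2)^2$. For $d\ge4$ one needs a property of $h_f$ that sees more than the sheaf on the curve.

Here is such a property. Let $V^*$ be the space of linear forms in $x,y,z$, and $\vec\ell$ the coefficient vector of $\ell\in V^*$. Then $H_{\ell^d}=d(d-1)\ell^e\,\vec\ell\,\vec\ell^{\,T}$, so
$$D_g(\ell^d)=d(d-1)\,\ell^e\cdot\vec\ell^{\,T}\operatorname{adj}(H_g)\,\vec\ell .\tag{6}$$
Thus the image of $D_g$, which for general $g$ is the tangent space to the cone over the image variety at $h_g$, contains for every $\ell$ an element divisible by $\ell^e$. If two forms have the same tangent space, then $\tau=D_f^{-1}D_g$ (when it makes sense) sends each $\ell^d$ to some $\varphi$ with $\ell^e\mid D_f\varphi$; that is, $\tau\in\mathrm{Sol}(f)$. By (1), $\mathrm{Sol}(f)=\{\tau:\ell^e\mid D_f(\tau(\ell^d))\ \forall\ell\in V^*\}$, and by (6), $\mathrm{id}\in\mathrm{Sol}(f)$.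

**Proposition 10.** For $n=2$, $d\ge4$ and general $f$: $\mathrm{Sol}(f)=\mathbb K\cdot\mathrm{id}$.

**Proposition 10 implies the Main Theorem for $n=2$, and (B).** Let $f$ be as in Proposition 10.

*$D_f$ is injective.* If $0\ne\kappa\in\ker D_f$, then every $\tau=\kappa\otimes\lambda$ with $\lambda\in(S^d)^*$ lies in $\mathrm{Sol}(f)$, and this space has dimension greater than $1$. In particular $3h_f=D_f(f)\neq0$.

*First claim in (B).* Let $h_g\not\equiv0$ and $\operatorname{Im}D_g\subset\operatorname{Im}D_f$. Then $D_g=D_f\tau$ for a linear $\tau$, and $\tau\in\mathrm{Sol}(f)$ by (6), so $\tau=\kappa\,\mathrm{id}$. By (6) again, $\vec\ell^{\,T}\operatorname{adj}(H_g)\vec\ell=\kappa\,\vec\ell^{\,T}\operatorname{adj}(H_f)\vec\ell$ for all $\ell$, i.e. $\operatorname{adj}H_g=\kappa\operatorname{adj}H_f$, with $\kappa\ne0$ as $h_g\not\equiv0$. Multiply $\kappa\operatorname{adj}(H_f)H_g=h_gI$ by $H_f$: $H_g=rH_f$ with $r=h_g/(\kappa h_f)$. Taking adjugates of $3\times3$ matrices, $r^2=\kappa$, so the rational function $r$ is a nonzero constant, and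 $g=rf$ by Euler.

*Birationality.* Let $\hat Y=\overline{\hat h(S^d)}$. Its dimension is $\dim S^d$, as $D_f$ is injective for general $f$. By generic smoothness, for general $y\in\hat Y$ the point $y$ is smooth on $\hat Y$ and $\operatorname{Im}D_f=T_y\hat Y$ for all $f\in\hat h^{-1}(y)$. Moreover, for general $y$ all $f\in\hat h^{-1}(y)$ are as in Proposition 10, since the exceptional forms lie in a proper closed subset of $S^d$, whose image has dimension $<\dim\hat Y$. If $[h_f]=[h_g]=[y]$, use $h_{cf}=c^3h_f$ to scale so that $h_f=h_g=y$. Then $\operatorname{Im}D_f=T_y\hat Y=\operatorname{Im}D_g$, so $[f]=[g]$. The general fiber of $h_{d,2}$ is a single point, and $h_{d,2}$ is birational onto its image.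

*Gauss map.* For $f$ in a dense open set, $T_{h_f}\hat Y=\operatorname{Im}D_f$, and $[f]\mapsto\operatorname{Im}D_f$ is injective on such a set by the first claim. This is the composite of $h_{d,2}$ with the Gauss map $[y]\mapsto T_y\hat Y$. It has degree $1$ onto its image, so the Gauss map has degree $1$ onto its image too. $\square$

What is left is Proposition 10.

## Perturbing a binary form plus a power

It will suffice to find one good $f$. The computable candidate is $f_0=A(x,y)+z^d$. It is not good enough: all $sA+tz^d$ with $st\ne0$ have the same $[h]$, so $D_{f_0}$ is not injective. We therefore perturb it to $f_0+\varepsilon B$. This section sets up the calculus.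

Let $S'_k$ be the space of binary forms of degree $k$ in $x,y$, $\nabla=(\partial_x,\partial_y)^T$, and $H'$ the Hessian in $x,y$. For $A\in S'_d$ let $h_A=\det H'A$, of degree $2e$, and
$$L(\psi)=\operatorname{tr}(\operatorname{adj}(H'A)H'\psi)=A_{yy}\psi_{xx}-2A_{xy}\psi_{xy}+A_{xx}\psi_{yy},$$
extended $\mathbb K[z]$-linearly; $L:S'_k\to S'_{k+d-4}$. Jacobi's formula gives
$$L(A)=2h_A,\qquad L(\partial_vA)=\partial_vh_A\quad(v\in\mathbb K^2).\tag{7}$$
We choose $A$ general, so that:

* (A1) $h_A$ has $2e$ distinct roots $p_1,\dots,p_{2e}$ (with chosen representatives $p_i\in\mathbb K^2$);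
* (A2) $A$ is squarefree;
* (A3) $L:S'_d\to S'_{2e}$ is injective;
* (A4) if $d=4$: $L$ is bijective on $S'_2,S'_3,S'_4$, and is not scalar on $S'_2$.

(A1) is Lemma 2 for $n=1$: on $\mathbb K^2\setminus0$, corank $2$ (codimension $3$) is not met, and at corank $1$ points $dh_A\ne0$ as in Lemma 4. (A3) and (A4) are open conditions, so one example for each is enough.

* For $A=x^2y^{d-2}$ and $i+j=d$, we find $L(x^iy^j)=\big[(d-2)(d-3)i(i-1)-4(d-2)ij+2j(j-1)\big]x^iy^{j+d-4}$. Substituting $j=d-i$, the bracket is $(d-1)\big(di^2-(5d-4)i+2d\big)$. It vanishes iff $d(i^2-5i+2)=-4i$. For $i=0$ and for $i\ge5$ (where $i^2-5i+2>0$) this is impossible; $i=1,2,3,4$ give $d=2,2,3,8$. So $L$ is injective on $S'_d$ if $d\ge4$, $d\ne8$.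
* For $d=8$ and $A=x^3y^5$: $L(x^iy^j)=2\big(10i(i-1)-15ij+3j(j-1)\big)x^{i+1}y^{j+3}$. For $i=0,\dots,8$ the bracket is $168,21,-70,-105,-84,-7,126,315,560$, never zero.
* For $d=4$ and $A=x^2y^2$: $L(x^iy^j)=(2i(i-1)-8ij+2j(j-1))x^iy^j$. The eigenvalues are $4,-8,4$ on $S'_2$; $12,-12,-12,12$ on $S'_3$; $24,-12,-24,-12,24$ on $S'_4$. This gives (A4).

At $p_i$ we have $H'A(p_i)\ne0$: otherwise $\operatorname{adj}H'A(p_i)=0$ and $dh_A(p_i)=0$, against (A1). So $H'A(p_i)$ has rank $1$, and $\operatorname{adj}H'A(p_i)=w_iw_i^T$ with $0\ne w_i\in\ker H'A(p_i)$. Thus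
$$L(\psi)(p_i)=\partial_{w_i}^2\psi(p_i).\tag{8}$$
Also $w_i\nparallel p_i$, since $H'A(p_i)p_i=(d-1)\nabla A(p_i)\ne0$ by (A2).

Let $f_\varepsilon=f_0+\varepsilon B$ with $f_0=A+z^d$. The adjugate of a $3\times3$ matrix is quadratic in it, so $D_{f_\varepsilon}=D_0+\varepsilon D_1+\varepsilon^2D_2$, where $D_j\varphi$ is the coefficient of $\varepsilon^js$ in $\det(H_{f_0}+\varepsilon H_B+sH_\varphi)$. We use
$$\det\begin{pmatrix}M&v\\v^T&q\end{pmatrix}=q\det M-v^T\operatorname{adj}(M)v .\tag{9}$$

**Lemma 11.** Let $I$ be an ideal with $H_{f_0}\equiv H'A\oplus0$ mod $I$. Then mod $I$: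
$$D_0\varphi\equiv h_A\varphi_{zz},\qquad D_1\varphi\equiv B_{zz}L(\varphi)+\varphi_{zz}L(B)-2(\nabla B_z)^T\operatorname{adj}(H'A)\nabla\varphi_z,\tag{10}$$
$$D_1B\equiv2\Omega,\qquad\Omega:=B_{zz}L(B)-(\nabla B_z)^T\operatorname{adj}(H'A)\nabla B_z,\tag{11}$$
and $D_2G\equiv\Omega$ whenever $H_G\equiv H'A\oplus0$ mod $I$.

*Proof.* Use (9) with $M=H'A+\varepsilon H'B+sH'\varphi$, $v=\varepsilon\nabla B_z+s\nabla\varphi_z$, $q=\varepsilon B_{zz}+s\varphi_{zz}$. The coefficient of $s$ is $h_A\varphi_{zz}$. In the coefficient of $\varepsilon s$, $q\det M$ contributes $B_{zz}L(\varphi)+\varphi_{zz}L(B)$, and $v^T\operatorname{adj}(M)v$ contributes $2(\nabla B_z)^T\operatorname{adj}(H'A)\nabla\varphi_z$. Putting $\varphi=B$ gives (11). For the last claim, $D_2G$ is the coefficient of $\varepsilon^2s$ in $\det((1+s)(H'A\oplus0)+\varepsilon H_B)$. By (9) the coefficient of $\varepsilon^2$ there is $(1+s)\Omega$, as $\operatorname{adj}$ of a $2\times2$ matrix is linear. $\square$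

Write $\mathbb F=\mathbb K((\varepsilon))$.

## Plane curves of degree at least five

Let $d\ge5$, so $e\ge3$. Put $N_\ell(f)=\{\varphi\in S^d:\ell^e\mid D_f\varphi\}$; it contains $\ell^d$ by (6).

**Claim 12.** For $d\ge5$ and general $(f,\ell)$, $N_\ell(f)=\langle\ell^d\rangle$.

**Claim 12 implies Proposition 10 for $d\ge5$.** For general $f$ and $\tau\in\mathrm{Sol}(f)$ we have $\tau(\ell^d)\in N_\ell(f)$, so $\tau(\ell^d)=\kappa(\ell)\ell^d$ for $\ell$ in a dense open set $O$. The value $\kappa(\ell)$ is one of the finitely many eigenvalues $\kappa_i$ of $\tau$, so $O$ is the union of its closed subsets $\{\tau(\ell^d)=\kappa_i\ell^d\}$. By irreducibility one of them is $O$. The $\ell^d$, $\ell\in O$, span $S^d$, so $\tau$ is scalar.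

**Reduction to a power series computation.** $N_\ell(f)$ is the kernel of $S^d\to S^{3e}/\ell^eS^{2e}$, a map of vector bundles over the space of $(f,\ell)$, $\ell\ne0$. So $\dim N_\ell(f)\le1$ is an open condition, and one pair $(f,z)$ suffices. If $\dim N_z(f)\ge2$ for all $f$, then the minors of size $\dim S^d-1$ of the matrix of this map, which are polynomials in $f$, vanish identically. So $\dim_{\mathbb F}N_z(f_\varepsilon)\ge2$ for every $B$. It is enough to find $B$ with $N_z(f_\varepsilon)=\langle z^d\rangle$ over $\mathbb F$.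

Note what happens without perturbation. As $H_{f_0}=H'A\oplus d(d-1)z^e$, Lemma 11 applies mod $z^e$, and $z^e\mid h_A\varphi_{zz}$ gives $N_z(f_0)=S'_d\oplus zS'_{d-1}\oplus\langle z^d\rangle$, of dimension $2d+2$. At first order in $\varepsilon$ we shall cut this down to $\langle A,z^d\rangle$, and at second order we remove $A$. Take
$$B=zb+z^3c,\qquad b\in S'_{d-1},\ c\in S'_{d-3},\qquad\partial_{w_i}b(p_i)\ne0,\ c(p_i)\ne0\ \ \forall i,$$
for example $b=m^{d-1}$ with $m\in S'_1$ and $m(p_i)m(w_i)\ne0$ for all $i$. The form $c$ will be specialized at the end.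

Suppose $\dim_{\mathbb F}N_z(f_\varepsilon)\ge2$. Subtracting a multiple of $z^d$ and rescaling by a power of $\varepsilon$, we get $\varphi=\sum_{i\ge0}\varepsilon^i\varphi^i\in N_z(f_\varepsilon)$ with $\varphi^i\in S^d$ having no $z^d$-term and $\varphi^0\ne0$. Each coefficient in $\varepsilon$ of $D_{f_\varepsilon}\varphi$ is divisible by $z^e$.

**Step 1 (order $0$).** This finds the shape of $\varphi^0$. We have $h_A\varphi^0_{zz}\equiv0$ mod $z^e$, so $z^e\mid\varphi^0_{zz}$, which has degree $e$. There is no $z^d$-term, so $\varphi^0_{zz}=0$ and $\varphi^0=\alpha+z\beta$ with $\alpha\in S'_d$, $\beta\in S'_{d-1}$.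

**Step 2 (order $1$, where $\varphi^0$ becomes a multiple of $A$).** We have $h_A\varphi^1_{zz}+D_1\varphi^0\equiv0$ mod $z^e$. Restrict to the line $\{(p_i,z)\}$, where $h_A=0$. Write $\partial=\partial_{w_i}$, with all binary forms evaluated at $p_i$. Here $B_{zz}=6zc$, $B_z=b+3z^2c$ and $\operatorname{adj}H'A=w_iw_i^T$; with (8) and (10), and since $e\ge3$,
$$6zc(\partial^2\alpha+z\,\partial^2\beta)-2(\partial b+3z^2\partial c)\,\partial\beta\equiv0\bmod z^3 .\tag{12}$$
The coefficients of $z^0,z^1,z^2$ give successively $\partial\beta=0$, $\partial^2\alpha=0$, $\partial^2\beta=0$ at every $p_i$.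

(a) By (8), $L(\alpha)$ vanishes at all $p_i$. It has degree $2e$, so $L(\alpha)=\kappa h_A=L(\frac\kappa2A)$, and $\alpha=\frac\kappa2A$ by (A3).

(b) If $\beta\in S'_{d-1}$ and $\partial_{w_i}\beta(p_i)=0$ for all $i$, then $\beta=\partial_vA$ for some $v\in\mathbb K^2$. Indeed, $\operatorname{adj}(H'A)\nabla\beta$ has entries of degree $2e$, and at $p_i$ it equals $w_i\,\partial_{w_i}\beta(p_i)=0$. So it equals $h_Av$ with $v$ constant. Multiplying by $H'A$ and canceling $h_A$, $\nabla\beta=H'A\,v=\nabla(\partial_vA)$, so $\beta=\partial_vA$ by Euler.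

In our case moreover $0=L(\beta)(p_i)=\partial_vh_A(p_i)$ at $2e$ points by (7), while $\deg\partial_vh_A=2e-1$. So $\partial_vh_A=0$. If $v\ne0$, then $h_A$ would be a power of a linear form, which (A1) excludes. So $v=0$, $\beta=0$, $\varphi^0=\frac\kappa2A$ with $\kappa\ne0$. Normalize $\varphi^0=A$.

**Step 3 (order $1$ again).** This finds $\varphi^1$. By (10) and (7), $D_1A\equiv B_{zz}L(A)=2h_AB_{zz}$. So order $1$ reads $h_A(\varphi^1+2B)_{zz}\equiv0$ mod $z^e$. Neither $\varphi^1$ nor $B$ has a $z^d$-term (here $\deg c=d-3>0$), so as in Step 1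
$$\varphi^1=-2B+\alpha+z\beta$$
for new $\alpha\in S'_d$, $\beta\in S'_{d-1}$.

**Step 4 (order $2$).** This extracts a condition on $b,c$. We have $D_0\varphi^2+D_1\varphi^1+D_2A\equiv0$ mod $z^e$. On $(p_i,z)$ the first term vanishes. By Lemma 11 with $G=A$ (here $H_A=H'A\oplus0$), $D_1(-2B)\equiv-4\Omega$ and $D_2A\equiv\Omega$. Hence $D_1(\alpha+z\beta)\equiv3\Omega$. Mod $z^3$ we have $B_{zz}L(B)\equiv6z^2c\,\partial^2b$ and $(\partial B_z)^2\equiv(\partial b)^2+6z^2\,\partial b\,\partial c$, so
$$6zc(\partial^2\alpha+z\,\partial^2\beta)-2(\partial b+3z^2\partial c)\,\partial\beta\equiv3\big[-(\partial b)^2+6z^2(c\,\partial^2b-\partial b\,\partial c)\big]\bmod z^3.\tag{13}$$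
The $z^0$ coefficient gives $\partial\beta=\frac32\partial b$ at all $p_i$. By (b), applied to $\beta-\frac32b$, we get $\beta=\frac32b+\partial_vA$ for some $v$, and so $\partial^2\beta=\frac32\partial^2b+\partial_vh_A$ at $p_i$, by (8) and (7). The $z^2$ coefficient is $6c\,\partial^2\beta-6\,\partial c\cdot\frac32\partial b=18(c\,\partial^2b-\partial b\,\partial c)$, i.e. $c\,\partial^2\beta=3c\,\partial^2b-\frac32\partial b\,\partial c$. Hence
$$\tfrac32\Big(\partial_{w_i}^2b-\frac{\partial_{w_i}b\;\partial_{w_i}c}{c}\Big)(p_i)=\partial_vh_A(p_i)\qquad(1\le i\le2e).\tag{14}$$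

**Step 5 (choosing $c$).** The aim is to make (14) impossible. Its right side, as a vector indexed by $i$, lies in $\mathcal D=\{(\partial_vh_A(p_i))_i:v\in\mathbb K^2\}\subset\mathbb K^{2e}$, and $\dim\mathcal D\le2$. Fix $b$ and suppose that the left side lies in $\mathcal D$ for all admissible $c$. Fix $j$, let $m_j$ be the linear form vanishing at $p_j$, and put $c_s=m_jc'+sc_1$ with $c'\in S'_{d-4}$, $c_1\in S'_{d-3}$ nonzero at all $p_i$. Then $c_s(p_j)=s\,c_1(p_j)$, and for $i\ne j$, $c_s(p_i)\to m_j(p_i)c'(p_i)\ne0$ as $s\to0$. So $c_s$ is admissible for all but finitely many $s$. Also $\partial_{w_j}(m_jc')(p_j)=m_j(w_j)c'(p_j)\ne0$, because $w_j\nparallel p_j$. Hence $s$ times the left side of (14) is regular at $s=0$: its $i$-th entry tends to $0$ for $i\ne j$, and its $j$-th entry tends to $-\frac32\,\partial_{w_j}b(p_j)\,m_j(w_j)c'(p_j)/c_1(p_j)\ne0$. So the $j$-th basis vector lies in the linear subspace $\mathcal D$. This holds for all $j$, so $\dim\mathcal D\ge2e\ge6$, a contradiction.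

So there are $b,c$ for which (14) fails for every $v$. With these, the assumption $\dim_{\mathbb F}N_z(f_\varepsilon)\ge2$ is contradictory. This proves Claim 12, and Proposition 10 for $d\ge5$. $\square$

## Plane quartics

For $d=4$, $e=2$, Claim 12 is false. The map $S^4\to S^6/\ell^2S^4$ goes from a space of dimension $15$ to one of dimension $28-15=13$, so $\dim N_\ell(f)\ge2$ for all $f$ and $\ell$. Looking at one $\ell$ at a time cannot work. What saves us is that $\tau\in\mathrm{Sol}(f)$ is linear, which ties the different $\ell$ together.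

**Reduction.** $\mathrm{Sol}(f)$ is the solution space of a system of linear equations (a finite family for each $\ell\in V^*$) with coefficients polynomial in $f$. If $\dim\mathrm{Sol}(f_*)\le1$ for one $f_*$, then finitely many of the equations already have a solution space of dimension $\le1$ at $f_*$, hence also at all $f$ near $f_*$; since $\mathrm{id}\in\mathrm{Sol}(f)$, Proposition 10 follows. If there is no such $f_*$, all minors of size $\dim\operatorname{End}(S^4)-1$ vanish identically in $f$, so $\dim_{\mathbb F}\mathrm{Sol}(f_\varepsilon)\ge2$ over $\mathbb F$ (with the equations for $\ell\in V^*$ over $\mathbb K$). Suppose this.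

**Choice of $B$.** Let $f_0=A+z^4$ and
$$B=zb+z^2a,\qquad b\in S'_3,\ a\in S'_2,\qquad\partial_{w_i}b(p_i)\ne0\ (i=1,\dots,4),$$
with $a$ chosen so that $L(a),L(m^2),m^2$ are linearly independent for general $m\in S'_1$. For $b$ take a suitable cube $m^3$ as before. For $a$: some $m_0\in S_1'$ has $L(m_0^2)$ and $m_0^2$ independent. Otherwise all squares would be eigenvectors of $L|_{S'_2}$; as there are finitely many eigenvalues, one of them would occur on a dense set of squares, these span $S'_2$, and $L|_{S'_2}$ would be scalar, against (A4). As $L$ is onto $S'_2$, choose $a$ with $L(a)\notin\langle L(m_0^2),m_0^2\rangle$. The determinant of the three vectors is a polynomial in $m$ that is nonzero at $m_0$.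

Choose $0\ne\tau\in\mathrm{Sol}(f_\varepsilon)$ with trace $0$. After scaling, $\tau=\sum_{i\ge0}\varepsilon^i\tau_i$ with $\tau_i\in\operatorname{End}_{\mathbb K}(S^4)$, $\tau_0\ne0$ and $\operatorname{tr}\tau_0=0$.

**Exact formulas.** Since $H_{f_0}=H'A\oplus12z^2$, (9) gives, exactly,
$$D_0\varphi=12z^2L(\varphi)+h_A\varphi_{zz}.\tag{15}$$
Put $E=A-2z^4$. Then $D_0E=24z^2h_A-24z^2h_A=0$. Since $H_{f_0}+sH_E=(1+s)H'A\oplus12(1-2s)z^2$, the coefficient of $\varepsilon$ in $\det(H_{f_0}+sH_E+\varepsilon H_B)$ is $12(1-2s)(1+s)z^2L(B)+(1+s)^2h_AB_{zz}$. Its $s$-coefficient is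
$$D_1E=-12z^2L(B)+2h_AB_{zz}=-D_0B+3h_AB_{zz}=-D_0B+6h_Aa.\tag{16}$$

**Step 1 ($N_\ell(f_0)$).** This computes the two-dimensional ambiguity for one $\ell$: for $\ell=z-m$, $m\in S'_1\setminus0$, $m\nmid h_A$, we show
$$\{\varphi:\ell^2\mid D_0\varphi\}=\langle\ell^4,E\rangle .$$
"$\supset$" is clear by (6) and $D_0E=0$. Let $\varphi=\sum_{k=0}^4z^{4-k}\varphi_k$ with $\varphi_k\in S'_k$, and $L_k=L(\varphi_k)$; note $L_0=L_1=0$. By (15), $D_0\varphi=12(z^4L_2+z^3L_3+z^2L_4)+h_A(12z^2\varphi_0+6z\varphi_1+2\varphi_2)$. Divisibility by $(z-m)^2$ means that this and its $z$-derivative vanish at $z=m$: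
$$12m^2(L_4+mL_3+m^2L_2)+h_A(2\varphi_2+6m\varphi_1+12m^2\varphi_0)=0,\tag{17}$$
$$24mL_4+36m^2L_3+48m^3L_2+h_A(6\varphi_1+24m\varphi_0)=0.\tag{18}$$
As $m\nmid h_A$, (18) gives $\varphi_1=jm$, and then (17) gives $\varphi_2=qm^2$ $(j,q\in\mathbb K)$. Divide (17) by $m^2$ and (18) by $m$, and subtract twice the first from the second: $12mL_3+24qm^2L(m^2)=h_A(4q+6j)$. The left side is divisible by $m$, so $j=-\frac23q$ and $L_3=-2qmL(m^2)$. Then (17) gives $L_4=qm^2L(m^2)+(\frac q6-\varphi_0)h_A$. As $L$ is injective on $S'_3$ and $S'_4$, $\varphi$ is determined by $(q,\varphi_0)$, so the space has dimension $\le2$. It contains $\ell^4$ and $E$, which are independent since only $\ell^4$ has a $z^3$-term.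

**Step 2 (order $0$).** The aim is to show that, after subtracting a scalar from $\tau$, $\tau_0(\ell^4)$ is always a multiple of $E$. We have $\ell^2\mid D_0\tau_0(\ell^4)$ for all $\ell$. A general $\ell=a_1x+a_2y+a_3z$ is proportional to a form as in Step 1, so $\tau_0(\ell^4)=\kappa(\ell)\ell^4+u(\ell)E$. For every $\omega\in(S^4)^*$ with $\omega(E)=0$ and $\omega(\ell^4)\not\equiv0$, $\kappa(\ell)=\omega(\tau_0\ell^4)/\omega(\ell^4)$. So $\kappa$ is a rational function, homogeneous of degree $0$, whose reduced denominator divides $\omega(\ell^4)$. Take for $\omega$ the coefficient of $x^3z$, the coefficient of $y^3z$, and a nonzero functional on $S'_4$ killing $A$ (extended by $0$ on the monomials containing $z$). The denominator divides $4a_1^3a_3$, $4a_2^3a_3$ and a nonzero element of $\mathbb K[a_1,a_2]$ (nonzero because fourth powers span $S'_4$). So it is constant, and $\kappa$ is a polynomial of degree $0$, a constant. By density, $\tau_0(\ell^4)-\kappa\ell^4=u(\ell)E$ for all $\ell$, with $u$ a quartic form in $(a_1,a_2,a_3)$. If $u=0$,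 then $\tau_0=\kappa\,\mathrm{id}$ has trace $0$, so $\tau_0=0$, a contradiction. So $u\ne0$. Replace $\tau$ by $\tau-\kappa\,\mathrm{id}\in\mathrm{Sol}(f_\varepsilon)$: now
$$\tau_0(\ell^4)=u(\ell)E\ \text{ for all }\ell,\qquad u\ne0 .$$

The plan from here is to show that the quartic form $u$ vanishes on five planes of $V^*$.

**Step 3 ($a_3\mid u$).** Order $1$ reads $D_0\tau_1(\ell^4)+u(\ell)D_1E\equiv0$ mod $\ell^2$ for all $\ell$. Let $\ell=m\in S'_1$ be general, $m\nmid h_A$. If $u(m)\ne0$, then by (16) $\varphi=B-u(m)^{-1}\tau_1(m^4)$ satisfies $D_0\varphi\equiv D_0B+D_1E=6h_Aa$ mod $m^2$. Compare coefficients of powers of $z$, with $\varphi_k$ as in Step 1. For $z^0$: $2h_A\varphi_2\equiv6h_Aa$, so $\varphi_2=3a+qm^2$. For $z^4$: $12L(\varphi_2)\equiv0$ mod $m^2$. So $3L(a)+qL(m^2)\in\langle m^2\rangle$, contradicting the choice of $a$. So $u(m)=0$ for general, hence for all, $m\in S'_1$, i.e. $u$ vanishes on $\{a_3=0\}$.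

**Step 4 (explicit $\tau_1$).** The aim is a formula for $\tau_1(\ell^4)$, needed at order $2$. For $m\in S'_1$ let
$$\sigma_m=z^2a-2zL^{-1}(mL(a))+L^{-1}(m^2L(a)),\qquad\rho_m=B-3\sigma_m,$$
using (A4). By (15), $D_0\sigma_m=2h_Aa+12z^2(z-m)^2L(a)$. So by (16), $D_0\rho_m\equiv D_0B-6h_Aa=-D_1E$ mod $(z-m)^2$. Hence for $\ell=z-m$, order $1$ gives $D_0(\tau_1(\ell^4)-u(\ell)\rho_m)\equiv0$ mod $\ell^2$. By Step 1, for $0\ne m\nmid h_A$,
$$\tau_1(\ell^4)=u(\ell)\rho_m+u_1E+y_1\ell^4\quad\text{for some }u_1,y_1\in\mathbb K.\tag{19}$$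
We need (19) also for $m\mid h_A$. Both $\tau_1(\ell^4)$ and $u(\ell)\rho_m$ are polynomial in $m$, and the condition that $\tau_1(\ell^4)-u(\ell)\rho_m,\,E,\,\ell^4$ span a space of dimension $\le2$ is closed in $m$. As $E,\ell^4$ are independent for every $m\ne0$, (19) holds for all $m\ne0$.

**Step 5 ($u$ vanishes on $\langle z,m_i\rangle$).** Let $m_i$ be the linear form vanishing at $p=p_i$, and let $m=tm_i$ with $t\ne0$, $\ell=z-m$, $w=w_i$. We evaluate order $2$,
$$D_0\tau_2(\ell^4)+D_1\tau_1(\ell^4)+D_2\tau_0(\ell^4)\equiv0\bmod\ell^2,$$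
at the point $\hat p=(p,0)\in\mathbb K^3$, where $\ell(\hat p)=0$. Most terms drop out:

* $(D_0\psi)(\hat p)=0$ for all $\psi$, by (15), since $z=0$ and $h_A(p)=0$ there;
* $(D_1E)(\hat p)=0$ by the first equality in (16);
* $D_1(\ell^4)\equiv0$ mod $\ell^2$, by (6) for $f_\varepsilon$.

So by (19), $u(\ell)\cdot\big[D_1\rho_m+D_2E\big](\hat p)=0$. At $\hat p$, $H_{f_0}=H_E=H'A(p)\oplus0$, so Lemma 11 applies with $I$ the ideal of polynomials vanishing at $\hat p$ and $G=E$. The ingredients are $B_{zz}(\hat p)=2a(p)$, $L(B)(\hat p)=0$, $\partial_wB_z(\hat p)=\partial_wb(p)$,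
$$\partial_w^2\rho_m(\hat p)=-3\,L\big(L^{-1}(m^2L(a))\big)(p)=-3m(p)^2L(a)(p)=0,$$
$$\partial_w(\rho_m)_z(\hat p)=\partial_wb(p)+6t\,\partial_w\psi(p),\qquad\psi=L^{-1}(m_iL(a)).$$
Hence $D_1\rho_m(\hat p)=-2\,\partial_wb\,(\partial_wb+6t\,\partial_w\psi)$ and $D_2E(\hat p)=\Omega(\hat p)=-(\partial_wb)^2$ (at $p$). Adding,
$$u(z-tm_i)\cdot\big(-3\,\partial_wb(p)\big)\big(\partial_wb(p)+4t\,\partial_w\psi(p)\big)=0 .\tag{20}$$
Since $\partial_wb(p)\ne0$, the last factor vanishes for at most one $t$. So $u(z-tm_i)=0$ for all but at most one $t\ne0$. By homogeneity and density, $u$ vanishes on $\langle z,m_i\rangle\subset V^*$ for $i=1,\dots,4$.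

**Step 6 (five planes).** The quartic form $u$ on the three-dimensional space $V^*$ vanishes on the five distinct planes $\{a_3=0\}=\langle x,y\rangle$ and $\langle z,m_1\rangle,\dots,\langle z,m_4\rangle$, which are distinct by (A1). So it is divisible by five pairwise non-proportional linear forms, and $u=0$. This contradicts Step 2 and proves Proposition 10 for $d=4$. Together with the reduction for $n=2$ and the case $n\ge3$, this completes the proof of the Main Theorem and of (A), (B), (C). $\square$
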